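# Polynomial submersions that vanish on links

## 1. A circle in the plane, and the guess "no"

A *link* in Euclidean space $\mathbb E^n$ is a finite disjoint union of smoothly embedded circles. All maps and manifolds below are smooth. Given a link $L\subset\mathbb E^n$, we ask whether, perhaps after moving $L$ by an ambient isotopy, one can find $n-1$ real polynomials on $\mathbb E^n$ that all vanish on $L$ and whose differentials are linearly independent at *every* point of $\mathbb E^n$. In other words, we want a polynomial submersion $\Phi:\mathbb E^n\to\mathbb E^{n-1}$ with $L\subset \Phi^{-1}(0)$. The question, for $n\ge 3$, is taken from Gilbert Hector and Daniel Peralta-Salas, "Integrable embeddings and foliations", arXiv:1012.4312 (2010).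

The answer one would first guess is *no*. Polynomials are rigid, the condition is imposed on all of $\mathbb E^n$, and a closed curve in a fiber seems to force a critical point somewhere.

In the plane this guess is right. Let $n=2$ and let $f:\mathbb E^2\to\mathbb E^1$ vanish on a circle that bounds a closed disk $\Delta$. On the compact set $\Delta$ the function $f$ attains its maximum and its minimum. If both are attained only on the circle, then $f\equiv0$ on $\Delta$, and every interior point is critical. Otherwise one of them is attained at an interior point, which is critical. So no submersion, smooth or polynomial, vanishes on a circle in the plane.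

In $\mathbb E^3$, take the unit circle in the plane $z=0$ and write $r^2=x^2+y^2$. The obvious equations $(r^2-1,\,z)$ have differentials $(2x,2y,0)$ and $(0,0,1)$, which are dependent on the whole $z$-axis. This looks like more evidence for "no". We now look for a less obvious pair.

## 2. A round circle in space: a polynomial submersion of degree six

Put $u=x+iy$, $\rho=|u|^2=r^2$, and identify $\mathbb E^2$ with $\mathbb C$. The axis is the trouble, so we try rotationally equivariant maps
$$h(u,z)=u\,f(\rho,z),\qquad f=A+iB,$$
with $A,B$ real polynomials. We need to know when such an $h$ is a submersion.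

* *On the axis* $u=0$ we have $dh=f(0,z)\,du$. This is surjective exactly when $f(0,z)\ne0$.
* *Off the axis* write $h=e^{i\theta}g$ with $g=r f(r^2,z)$. Then $dh=e^{i\theta}(ig\,d\theta+g_r\,dr+g_z\,dz)$, so we need $ig,g_r,g_z$ to span $\mathbb C$ over $\mathbb R$. If $g\neq0$, the real-linear map $\zeta\mapsto\operatorname{Re}(\bar g\zeta)$ has kernel $\mathbb R\,ig$, so the condition is that $\operatorname{Re}(\bar g g_r)$ and $\operatorname{Re}(\bar g g_z)$ are not both $0$. That is, the function $\Theta=|g|^2=\rho(A^2+B^2)$ of $(\rho,z)$ has nonzero differential. (For $r>0$ it does not matter whether one differentiates in $r$ or in $\rho=r^2$.) If $g=0$, the condition is that $f_\rho,f_z$ are linearly independent over $\mathbb R$.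

**First try.** Let $A=\rho-1$, $B=z$. The axis is fine, since $A(0)=-1$. But $\Theta=\rho((\rho-1)^2+z^2)$ has $\Theta_z=2\rho z$ and $\Theta_\rho(\rho,0)=(\rho-1)(3\rho-1)$, so $\Theta$ is critical at $(\rho,z)=(\tfrac13,0)$, where $g\ne0$. The map $h$ fails to be a submersion exactly along the circle $\rho=\frac13$, $z=0$.

**The repair.** First shift: put $G(u,w)=u\,(\rho-1+i(1+w))$. Its only bad circle is $\rho=\frac13$, $w=-1$. Now substitute $w=(3\rho-1)^2z$. Over the bad value $\rho=\frac13$ the whole vertical line is sent to $w=0$, away from the bad point $w=-1$. Over every other value of $\rho$ the substitution is an invertible change of the vertical coordinate. We obtain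
$$h(u,z)=u\Big(\rho-1+i\big(1+(3\rho-1)^2z\big)\Big), \tag{1}$$
of degree $6$ in $(x,y,z)$, and we check it as the case $\ell=1$ in the next section. It vanishes on the circle $\rho=1$, $z=-\frac14$. So the guess "no" is already wrong for the round circle.

Note that $h$ also vanishes on the $z$-axis. We only ask that $L$ be *contained* in the zero set.

We record one computation for later. On the circle $\rho=1,z=-\frac14$ we have $f=0$, $A_\rho=1$, $B_\rho=2(3\rho-1)\cdot 3\cdot z=-3$, $B_z=4$, so $g_r=2r^2f_\rho=2-6i$ and $g_z=4i$:
$$dh=e^{i\theta}\big((2-6i)\,dr+4i\,dz\big)\quad\text{along the circle.}$$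
The first row is $(2\cos\theta+6\sin\theta)\,dr-4\sin\theta\,dz$. In the basis $(dr,dz)$ this is the image of $(\cos\theta,\sin\theta)$ under a matrix of determinant $-8$, so it winds once around the origin as $\theta$ runs over the circle.

## 3. Coaxial circles, and all links in dimension at least four

The same formula serves any number of circles. Let $\ell\ge1$,
$$A(\rho)=\prod_{j=1}^{\ell}(\rho-j),\qquad D=A+2\rho A',\qquad B=1+D(\rho)^2z,\qquad h_\ell=u(A+iB).$$
For $\ell=1$ this is (1). We claim that $h_\ell:\mathbb E^3\to\mathbb E^2$ is a submersion.

* On the axis, $A(0)\neq0$, so $f(0,z)\ne0$.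
* Let $\rho>0$ and $g=0$. Then $A=B=0$, so $\rho$ is a simple root of $A$ and $D=2\rho A'\ne0$. Since $f_\rho=A'+iB_\rho$ and $f_z=iD^2$, their real determinant is $A'D^2\neq0$.
* Let $\rho>0$, $g\ne0$ and $D(\rho)\ne0$. We have $\Theta_z=2\rho BD^2$. If $B\neq0$ this is nonzero. If $B=0$ then $A\ne0$ and $\Theta_\rho=A^2+2\rho AA'=AD\neq0$.
* Let $\rho>0$ and $D(\rho)=0$. Then $B=1$ and $B_\rho=2DD'z=0$, so $g\neq0$ and $\Theta_\rho=A^2+1+2\rho AA'=1+AD=1\ne0$.

So $h_\ell$ is a polynomial submersion, and it vanishes on the $\ell$-component link
$$L_\ell=\bigcup_{j=1}^{\ell}\{\rho=j,\ z=-1/D(j)^2\}.$$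
The radii are distinct, so we may move all heights to $0$ without collisions. Hence $L_\ell$ is a trivial link, and every trivial link in $\mathbb E^3$ has, up to isotopy, a polynomial equation of the desired kind.

For $n\ge4$ this settles existence for all links, because there are no knots in $\mathbb E^n$.

**Lemma 1.** *Let $n\ge4$ and let $C$ be a compact $1$-manifold without boundary. Any two embeddings $g_0,g_1:C\to\mathbb R^n$ are isotopic. Consequently, for any two links in $\mathbb E^n$ with the same number of components, an ambient isotopy carries one to the other.*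

*Proof.* Let $\iota:C\to\mathbb R^M$ be an embedding, and for $a\in\mathrm{Hom}(\mathbb R^M,\mathbb R^n)$ put
$$h_{a,s}=(1-s)g_0+sg_1+s(1-s)\,a\circ\iota,\qquad s\in[0,1].$$
For injectivity, consider $(p,p',s,a)\mapsto h_{a,s}(p)-h_{a,s}(p')\in\mathbb R^n$ with $p\ne p'$ and $s\in(0,1)$. It is a submersion already in the variable $a$, because the term containing $a$ is $s(1-s)\,a(\iota(p)-\iota(p'))$ and $\iota(p)\ne\iota(p')$. By parametric transversality, for almost every $a$ its zero set in the $3$-dimensional space of $(p,p',s)$ is a manifold of dimension $3-n<0$, that is, empty.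

For immersivity, let $\xi$ be a nowhere zero vector field on $C$. The map $(p,s,a)\mapsto dh_{a,s}(\xi_p)$ with $s\in(0,1)$ is a submersion in $a$ because $d\iota(\xi_p)\ne0$. So for almost every $a$ its zero set in $(p,s)$ has dimension $2-n<0$ and is empty.

For an $a$ with both properties, each $h_{a,s}$ is an injective immersion of a compact manifold, hence an embedding, and $s\mapsto h_{a,s}$ is an isotopy from $g_0$ to $g_1$. The isotopy extension theorem makes it ambient. $\square$

For $n\geq4$, the map $h_\ell\times\mathrm{id}_{\mathbb E^{n-3}}:\mathbb E^n\to\mathbb E^{n-1}$ is a polynomial submersion that vanishes on $L_\ell\times\{0\}$, and every $\ell$-component link is ambient isotopic to $L_\ell\times\{0\}$. What remains is $\mathbb E^3$, where links are knotted and no formula is at hand, and the wish to keep the isotopy *small* in every dimension.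

## 4. Weak equations and the three theorems

**Definition (weak equation).** Let $L$ be a $k$-dimensional submanifold, without boundary and properly embedded, of an open $n$-manifold $M$. A *weak equation* of $L$ is a submersion $\Phi:M\to\mathbb E^{n-k}$ with $L\subset\Phi^{-1}(0)$. If one exists, $L$ is *weakly integrable*. If $M=\mathbb E^n$, a weak equation is *polynomial* if its coordinate functions are polynomials.

*Example.* The map (1) is a polynomial weak equation of the circle $\rho=1,z=-\frac14$. Its zero set is larger than the circle, whence "weak".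

We quote one theorem: *every link in an open $3$-manifold is weakly integrable* (Watanabe, Miyoshi). It provides smooth weak equations. The task is to make them polynomial.

**Theorem 1.** *For every $n\ge 3$ and every finite link $L\subset\mathbb E^n$ there are a link $L'$ ambient isotopic to $L$ and a polynomial submersion $\Phi:\mathbb E^n\to\mathbb E^{n-1}$ with $L'\subset\Phi^{-1}(0)$. The isotopy can be taken arbitrarily $C^r$-small, for any prescribed $r$.*

**Theorem 2.** *Let $1\le k<n$, $q=n-k$, let $L\subset\mathbb E^n$ be a compact $k$-dimensional submanifold without boundary, and let $F:\mathbb E^n\to\mathbb E^{q}$ be a smooth submersion with $F|_L=0$. For all $r\ge1$, $\eta>0$ there are a polynomial submersion $\Phi:\mathbb E^n\to\mathbb E^q$ and a compactly supported ambient isotopy $\Psi_t$, $\Psi_0=\mathrm{id}$, with*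
$$\Psi_1(L)\subset\Phi^{-1}(0),\qquad \|\Psi_1-\mathrm{id}\|_{C^r}<\eta ,\qquad \sup_{p\in L}\|d\Phi_{\Psi_1(p)}-dF_p\|<\eta .$$

So a compact submanifold of positive dimension and codimension is weakly integrable if and only if, up to an arbitrarily small isotopy, it has a polynomial weak equation. For "if": when $\Phi$ is a weak equation of $\Psi_1(L)$, the map $\Phi\circ\Psi_1$ is one of $L$.

**Definition (normal framing).** Let $V=\mathrm{Epi}(\mathbb R^n,\mathbb R^q)$ be the space of surjective linear maps. A *normal framing* of $L^k\subset\mathbb E^n$, $q=n-k$, is a smooth map $\beta:L\to V$ with $\ker\beta_p=T_pL$ for all $p$. For a component $K$ of a link in $\mathbb E^3$, orthonormalize the rows of $\beta$ to normal fields $N_1,N_2$. The *framing number* of $K$ is the linking number of $K$ with its pushoff along $N_1$.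

*Examples.* A weak equation $F$ gives the normal framing $dF|_L$. The equations $(r^2-1,z)$ give the unit circle the framing with $N_1$ radial and $N_2$ vertical. The pushoff is a concentric circle, so the framing number is $0$. The map (1) gives its circle framing number $\pm1$, since by Section 2 the first row winds once relative to the radial–vertical basis.

**Theorem 3.** *Let $1\le k\le n-2$, $q=n-k$, let $L^k\subset \mathbb E^n$ be compact without boundary, and let $\beta:L\to V$ be a normal framing. The following are equivalent:*

* *(i) up to homotopy of normal framings, $\beta=dF|_L$ for a smooth weak equation $F$ of $L$;*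
* *(ii) there are an ambient isotopy $\Psi_t$ (which may be taken with $\Psi_1$ arbitrarily $C^r$-close to $\mathrm{id}$) and a polynomial weak equation $\Phi$ of $\Psi_1(L)$ such that $p\mapsto d\Phi_{\Psi_1(p)}\circ (d\Psi_1)_p$ is homotopic to $\beta$ through normal framings;*
* *(iii) $\beta$ is homotopic to a constant map $L\to V$.*

*In particular, for a link in $\mathbb E^3$ with framing numbers $f_1,\dots,f_\ell$, the framing is induced by a polynomial weak equation (up to isotopy) iff all $f_i$ are odd.*

Theorem 3 explains Section 1: the framing of the unit circle by $(r^2-1,z)$ has number $0$, which is even, so no weak equation, smooth or polynomial, induces it even up to homotopy. Theorem 3 is not used in the proof of Theorem 1.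

**Norms and standard facts.** For a map $f$ on a set, $\|f\|_{C^s}=\sum_{j\le s}\sup\|D^jf\|$ with operator norms, so any block of $df$ has operator norm at most $\|f\|_{C^1}$. We use:

* Weierstrass approximation in $C^s$: a smooth map defined near a compact set $K\subset\mathbb R^n$ is a limit of polynomial maps in $C^s(K)$.
* Parametric transversality: if $(x,t)\mapsto f_t(x)$ is a submersion, then for almost every $t$ the map $f_t$ is transverse to a given submanifold (or to finitely many).
* A smooth map from a manifold of dimension less than $q$ to $\mathbb R^q$ has image of measure zero.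
* The complex $q\times n$ matrices of rank $i$ form a submanifold of $M_{q\times n}(\mathbb C)$ of real codimension $2(q-i)(n-i)$.
* A symmetric polynomial in the roots of a monic polynomial is a polynomial in its coefficients.

## 5. Weierstrass approximation and the critical points it leaves far away

Here is what a sensible person tries first for Theorem 2. Approximate $F$ by a polynomial map $H$ on a large ball, closely in $C^{r+1}$. Then $H$ is a submersion on the ball, and by stability (Lemma 4 below) a small isotopy moves $L$ into $H^{-1}(0)$. The attempt stops at the boundary of the ball, since outside it nothing is known. For instance, $H(x,w)=x-x^3/(3R^2)$ converges to the submersion $x$ in every $C^s$ on every fixed compact set as $R\to\infty$, but for each $R$ it is critical along $x=\pm R$.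

One can push further in *one* direction. Split $\mathbb R^n=\mathbb R^{n-1}\times\mathbb R\ni(x,w)$. If $F$ is linear in $x$ for large $|w|$, then adding a term such as $(w/8)^{2N}(x_1,\dots,x_q)$ lets us control the derivative for all $w$, as long as $x$ stays in a fixed ball. This will be Section 9. But for $|x|>1$ we know nothing, and we cannot compress $\mathbb R^{n-1}$ into a ball first, because a nonconstant polynomial on $\mathbb R^{n-1}$ is unbounded.

So we accept that the polynomial map has critical points over $|x|>1$, and remove them as in Section 2, by a vertical substitution that collapses every bad vertical line to height $0$.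

## 6. Collapsing the bad vertical lines

**Lemma 2 (vertical rescaling).** *Let $G:\mathbb R^m\times\mathbb R\to\mathbb R^q$ and $A:\mathbb R^m\to\mathbb R$ be polynomial, with*

* *(a) $G_x(x,0)$ is surjective for every $x\in\mathbb R^m$;*
* *(b) if $A(x)\neq0$, then $dG$ is surjective at $(x,w)$ for all $w\in\mathbb R$;*
* *(c) $dA(x)=0$ whenever $A(x)=0$.*

*Then for every $c\in\mathbb R^q$ the polynomial map $\Phi(x,z)=G(x,A(x)z)-c$ is a submersion on $\mathbb R^{m+1}$.*

*Proof.* Let $(x,z)$ be arbitrary. If $A(x)=0$, then also $dA(x)=0$, so
$$d\Phi=G_x(x,0)\,dx+G_w(x,0)\,(z\,dA+A\,dz)=G_x(x,0)\,dx,$$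
which is surjective by (a). If $A(x)\ne0$, then $\sigma(x,z)=(x,A(x)z)$ is a local diffeomorphism at $(x,z)$ and $dG$ is surjective at $\sigma(x,z)$ by (b), so $d\Phi=dG\circ d\sigma$ is surjective. $\square$

*Example.* In Section 2, $G(u,w)=u(\rho-1+i(1+w))$, and $A=(3\rho-1)^2$ satisfies (b) and (c). For (a): $G(\cdot,0)$ is a local diffeomorphism of the plane. Indeed $f(0,0)=-1+i\ne0$, and $\rho((\rho-1)^2+1)$ has derivative $3\rho^2-4\rho+2>0$.

To apply the lemma to an approximation $G$ of $F$, we need three things: condition (a) for *all* $x$, which we obtain by writing $G$ as $a+\varepsilon Tx$ plus terms divisible by $w^2$, where $T$ is a fixed projection; a polynomial $A$ whose zeros contain the projection of the critical set of $G$; and $A\ne0$ under the level set that replaces $L$. The last is the delicate point.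

*Example.* Elimination sees complex critical points. Let $G(x,w)=x(1+w^2)$ on $\mathbb R^2$. This is a submersion, since $G_x\ge1$. But $G_x=1+w^2$ and $G_w=2xw$ have common zeros $w=\pm i$ over $x=0$, so the resultant in $w$, which is $\prod_{w=\pm i}2xw=4x^2$, vanishes at $x=0$ although there is no real critical point. What helps is that $G(0,w)=0$ for all real $w$: for $c\neq0$ the level $G=c$ does not meet the line $x=0$. In general we will show that almost every level avoids all lines of this kind, by a dimension count.

The choices will be made in this order: $\eta'$, $\delta$, then $P,t_0,N$, then $t$, then $c$, then $A$, and at the very end a polynomial $Q$.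

## 7. Straight ends

We begin the proof of Theorem 2. Let $m=n-1$. Since $k\ge1$, $m\ge q$. Write points of $\mathbb R^n$ as $(x,y)\in\mathbb R^m\times\mathbb R$, and put
$$T(x)=(x_1,\dots,x_q),\qquad B=\{|x|\le1\}\subset\mathbb R^m .$$
We use repeatedly:
$$\text{if }\kappa>0,\ \Delta\in M_{q\times m}(\mathbb R),\ |\Delta|<\kappa,\ \text{ then }\kappa T+\Delta\text{ is surjective.} \tag{2}$$
Indeed its first $q$ columns form $\kappa I+\Delta'$ with $|\Delta'|\le|\Delta|<\kappa$, which is invertible.

Replacing $L$ by its image under a map $u\mapsto\lambda u+u_0$, $\lambda>0$, and $F$ by its composition with the inverse, preserves polynomiality and changes the norms in Theorem 2 by fixed factors. So we may assume $L\subset\{|x|<1,|y|<1\}$.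

**Step 1.** *This step modifies $F$ away from $L$ so that it becomes linear in $x$ for large $|y|$ over $|x|\le2$.*

**Lemma 3.** *There are $\varepsilon\in(0,1)$, $a,b\in\mathbb R^q$ and a smooth submersion $F_1:\mathbb R^n\to\mathbb R^q$ with $F_1=F$ on $\{|y|\le1\}$ and, for $|x|\le2$, $F_1(x,y)=a+\varepsilon Tx$ if $y\ge2$ and $F_1(x,y)=b+\varepsilon Tx$ if $y\le-2$.*

*Proof.* The plan is to linearize $F$ near the two points $p_\pm=(0,\pm2)$ and then to squeeze the half-cylinders $\{|x|\le2,\pm y\ge2\}$ into the small neighborhoods where $F$ is linear.

*Linearization.* By the submersion theorem there are diffeomorphisms $\theta_\pm$ from an open ball $D$ about $0$ onto neighborhoods of $p_\pm$ with $\theta_\pm(0)=p_\pm$ and $F(\theta_\pm(x,y))=F(p_\pm)+Tx$. Since $T$ does not involve $y$, we may precompose with $(x,y)\mapsto(x,-y)$ if needed, and so assume that $\theta_\pm$ preserves orientation.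

The embedding $v\mapsto\theta_\pm(v)-p_\pm$ of $D$ is joined to its derivative at $0$ through the embeddings $v\mapsto(\theta_\pm(tv)-p_\pm)/t$, $t\in(0,1]$, which extend smoothly to $t=0$. The derivative has positive determinant, so a path in $GL_n^+(\mathbb R)$ joins it to the identity. After reparametrizing time we get a smooth isotopy $g_t$, $t\in[0,1]$, of embeddings of $D$ fixing $0$, from the inclusion to $\theta_\pm-p_\pm$. It is generated by the time-dependent vector field $X_t(g_t(v))=\partial_tg_t(v)$, which is defined on a neighborhood of $\{0\}\times[0,1]$ in space-time and vanishes at $0$. Since $[0,1]$ is compact, $X_t$ is defined on one small ball about $0$ for all $t$. Multiply it by a cutoff function that is $1$ near $0$ and supported in this ball and in the ball of radius $\frac12$. Points close enough to $0$ stay where the cutoff is $1$, so the time-one flow is a diffeomorphism supported in the ball of radius $\frac12$ that agrees with $g_1$ near $0$.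

Doing this at both points gives a diffeomorphism $\psi$ of $\mathbb R^n$, supported in the balls of radius $\frac12$ about $p_\pm$, with $\psi(p_\pm+v)=\theta_\pm(v)$ for small $|v|$. So $F'=F\circ\psi$ is a submersion, and for some $\varepsilon\in(0,1)$ it satisfies $F'(x,y)=F(p_\pm)+Tx$ at all points within distance $3\varepsilon$ of $p_\pm$. On $\{|y|\le1\}$ we have $F'=F$.

*Squeezing.* Let $e(x,y)=(\lambda(y)x,\tau(y))$ with $\lambda>0$ smooth, $\lambda=1$ for $|y|\le1$, $\lambda=\varepsilon$ for $|y|\ge2$, and $\tau$ smooth and odd with $\tau'>0$, $\tau(y)=y$ for $|y|\le2$, and $|\tau|<2+\varepsilon$. Then $\det de=\lambda^m\tau'>0$, so $F_1=F'\circ e$ is a submersion. For $|y|\le1$ we have $e=\mathrm{id}$, so $F_1=F'=F$. For $\pm y\ge2$ and $|x|\le2$ the point $e(x,y)=(\varepsilon x,\tau(y))$ is at distance at most $\sqrt{4\varepsilon^2+\varepsilon^2}=\sqrt5\,\varepsilon<3\varepsilon$ from $p_\pm$, so $F_1(x,y)=F(p_\pm)+\varepsilon Tx$. Put $a=F(p_+)$, $b=F(p_-)$. $\square$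

From now on we use the vertical coordinate $w=y-3$. It puts $L$ well below height $0$, in a region where $F_1$ is arbitrary, while $w=0$ lies in the straight part. For $|x|\le2$,
$$F_1=a+\varepsilon Tx\ \ (w\ge-1),\qquad F_1=b+\varepsilon Tx\ \ (w\le-5),\qquad L\subset\{|x|<1,\ -4<w<-2\}. \tag{3}$$
Fix a compact neighborhood $W$ of $L$ in $\{|x|<1,-4<w<-2\}$. On $W$ we have $F_1=F$.

## 8. Stability of the zero set near $L$

**Flow estimate.** *If $v_t$, $t\in[0,1]$, is a smooth time-dependent vector field supported in a fixed compact set with $\sup_t\|v_t\|_{C^r}\le\kappa\le1$, then its flow satisfies*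
$$\|\varphi_t-\mathrm{id}\|_{C^r}\le C\kappa,\qquad C=C(r,n). \tag{4}$$
Indeed $|\varphi_t-\mathrm{id}|\le\kappa$. From $\partial_tD\varphi_t=Dv_t(\varphi_t)D\varphi_t$ we get $|D\varphi_t|\le e^{\kappa}\le e$ and hence $|D\varphi_t-I|\le e\kappa$. For $2\le j\le r$, $\partial_tD^j\varphi_t=Dv_t(\varphi_t)D^j\varphi_t+R_j$, where $R_j$ is a sum of terms $D^iv_t(\varphi_t)$, $2\le i\le j$, applied to derivatives of $\varphi_t$ of order less than $j$. By induction $|R_j|\le C_j\kappa$, and since $D^j\varphi_0=0$, Gronwall's inequality gives $|D^j\varphi_t|\le C_j'\kappa$.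

**Step 2.** *This step shows that any map close to $F_1$ near $L$ vanishes on a slightly moved copy of $L$.*

**Lemma 4.** *For every $\eta'>0$ there is $\delta>0$ such that every smooth $H$ defined near $W$ with values in $\mathbb R^q$ and $\|H-F_1\|_{C^{r+1}(W)}<\delta$ admits an ambient isotopy $\varphi_t$ supported in $W$ with $\|\varphi_1-\mathrm{id}\|_{C^r}<\eta'$ and $H=0$ on $\varphi_1(L)$.*

*Proof.* Let $\chi:\mathbb R^n\to[0,1]$ be a cutoff function with compact support in $\operatorname{int}W$ and $\chi=1$ on a neighborhood $W'$ of $L$. Surjectivity of $dF_1$ is an open condition and $W$ is compact, so for small $\delta$ all $H_t=F_1+t(H-F_1)$, $t\in[0,1]$, are submersions on $W$. Put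
$$v_t=-\chi\,dH_t^{\top}(dH_t\,dH_t^{\top})^{-1}(H-F_1),$$
extended by $0$. The first factors are bounded in $C^r$ uniformly in $H,t$ for small $\delta$, and the last is smaller than $\delta$ in $C^r$, so $\|v_t\|_{C^r}=O(\delta)$. By (4), for small $\delta$ the flow satisfies $\|\varphi_1-\mathrm{id}\|_{C^r}<\eta'$ and $\varphi_t(L)\subset W'$ for all $t$. On $W'$ we have $\chi=1$ and so $dH_t(v_t)=-(H-F_1)$. For $p\in L$,
$$\frac{d}{dt}H_t(\varphi_t(p))=(H-F_1)(\varphi_t(p))+dH_t(v_t)(\varphi_t(p))=0 .$$
Hence $H(\varphi_1(p))=H_0(p)=F_1(p)=0$. $\square$

Choose $\eta'\le\eta/3$ so small that $|dF_{p'}-dF_p|<\eta/3$ whenever $p,p'\in W$ and $|p-p'|<\eta'$ ($dF$ is uniformly continuous on $W$). Choose $\delta\le\eta'$ as in Lemma 4, and shrink it so that also *every $C^1$ map $H$ on $B\times[-6,6]$ with $\|H-F_1\|_{C^1}<\delta$ has surjective differential at every point there*. This is possible because $F_1$ is a submersion and $B\times[-6,6]$ is compact.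

## 9. Polynomial maps that are submersive over a vertical cylinder

**Step 3.** *This step produces a family of polynomial maps $G_t$ that are close to $F_1$ on $W$, submersive on all of $B\times\mathbb R$, and exactly linear to first order in $w$ along $w=0$.*

On $\{|x|<2\}\times\mathbb R$ let
$$E=\frac{F_1-a-\varepsilon Tx}{w^2}.$$
By (3) the numerator vanishes for $w\ge-1$, so $E$ is smooth. Moreover $E_x=0$ for $|w|\ge6$, because there $F_1-\varepsilon Tx$ is constant in $x$ (equal to $a$ or $b$).

For a polynomial map $P:\mathbb R^n\to\mathbb R^q$, a parameter $t=(\alpha,\alpha',\beta,\beta')$ with $\alpha,\alpha'\in M_{q\times m}(\mathbb R)$ and $\beta,\beta'\in\mathbb R^q$, and an integer $N\ge1$, put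
$$P_t=P+\alpha x+\beta+w(\alpha'x+\beta'),\qquad G_t(x,w)=a+\varepsilon Tx+w^2P_t(x,w)+\Big(\frac w8\Big)^{2N}Tx . \tag{5}$$
By Weierstrass approximation of $E$ in $C^{r+1}$, choose $P$ and then $t_0\in(0,1)$ such that
$$\|w^2(P_t-E)\|_{C^{r+1}(B\times[-16,16])}<\tfrac14\min(\delta,\varepsilon)\qquad\text{for all }|t|\le t_0. \tag{6}$$
On $\{|x|<2\}$ we have $F_1=a+\varepsilon Tx+w^2E$, so $G_t=F_1+w^2(P_t-E)+(w/8)^{2N}Tx$.

**Lemma 5.** *If $N$ is large, then for all $|t|\le t_0$: $\|G_t-F_1\|_{C^{r+1}(W)}<\delta/2$; $G_t$ is a submersion at every point of $B\times\mathbb R$; and $2N>2+\deg_wP_t$.*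

*Proof.* The last property holds for large $N$ because $\deg_wP_t\le\max(\deg_wP,1)$. For the others we split the cylinder by height.

* *$|w|\le6$.* The map $(w/8)^{2N}Tx$ tends to $0$ in $C^{r+1}(B\times[-6,6])$, since its derivatives there are bounded by a constant times $(2N)^{r+1}(6/8)^{2N-r-1}$. So for large $N$ it is smaller than $\delta/4$, and with (6) we get $\|G_t-F_1\|_{C^{r+1}}<\delta/2$ on $B\times[-6,6]\supset W$. By the choice of $\delta$, $G_t$ is a submersion there.
* *$6\le|w|\le16$.* Since $E_x=0$, $(G_t)_x=(\varepsilon+(w/8)^{2N})T+w^2(P_t-E)_x$, where the last term has norm less than $\varepsilon$ by (6). Now (2) applies with $\kappa=\varepsilon+(w/8)^{2N}$.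
* *$|w|\ge16$.* Here $(G_t)_x=(\varepsilon+(w/8)^{2N})T+w^2(P_t)_x$, and $|w^2(P_t)_x|\le C|w|^d$ with $C,d$ independent of $x\in B$, $|t|\le t_0$ and $N$. Since $|w|^{3/4}\ge8$, we have $|w|/8\ge|w|^{1/4}$, so $(w/8)^{2N}\ge|w|^{N/2}$. For $N/2>d$ we have $|w|^{N/2-d}\ge16^{N/2-d}$, which exceeds $C$ for $N$ large. Then (2) applies again. $\square$

Fix such an $N$. By (5), for **all** $x\in\mathbb R^m$,
$$(G_t)_x(x,0)=\varepsilon T . \tag{7}$$
This is condition (a) of Lemma 2.

## 10. Complex rank drop and the choice of a level

**Step 4.** *This step chooses $t$ and a level $c$ such that the level set $G_t=c$ avoids every vertical line over which the Jacobian drops rank at a nonreal height.*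

For $x\in\mathbb R^m$ and $w\in\mathbb C$ let $J_t(x,w)=[(G_t)_x,(G_t)_w]\in M_{q\times n}(\mathbb C)$ be the Jacobian matrix, which is polynomial in $(x,w)$, evaluated at complex $w$. For fixed nonreal $w$ and fixed $x$, the map $t\mapsto J_t(x,w)$ is affine. Differentiating $w^2(\alpha x+\beta+w(\alpha'x+\beta'))$ in $x$ and in $w$ gives its $\mathbb R$-linear part
$$\big(w^2(\alpha+w\alpha'),\; w(2\alpha x+2\beta+3w\alpha'x+3w\beta')\big).$$
This is surjective onto $M_{q\times n}(\mathbb C)$. To reach a given $(Z,\zeta)$, first solve $\alpha+w\alpha'=Z/w^2$ entry by entry, which is possible because $w\ne0$ and $\{1,w\}$ is an $\mathbb R$-basis of $\mathbb C$. Then solve $2\beta+3w\beta'=\zeta/w-2\alpha x-3w\alpha'x$, which is possible because $\{2,3w\}$ is an $\mathbb R$-basis of $\mathbb C$. Hence $(x,w,t)\mapsto J_t(x,w)$ is a submersion on $\mathbb R^m\times(\mathbb C\setminus\mathbb R)\times\{|t|<t_0\}$.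

The matrices of rank $i<q$ have real codimension $2(q-i)(n-i)\ge2(n-q+1)=2k+2$. By parametric transversality, for almost every $t$ the set
$$\widetilde S_t=\{(x,w)\in\mathbb R^m\times(\mathbb C\setminus\mathbb R):\operatorname{rank}_{\mathbb C}J_t(x,w)<q\}$$
is a finite union of submanifolds of dimension at most $(m+2)-(2k+2)=n-1-2k$ (empty if this is negative). Fix such a $t$ with $|t|<t_0$, and write $G,J,\widetilde S$ for $G_t,J_t,\widetilde S_t$.

Let $S\subset\mathbb R^m$ be the projection of $\widetilde S$. The set $G(S\times\mathbb R)$ is the image of $\widetilde S\times\mathbb R$ under the smooth map $((x,w),w')\mapsto G(x,w')\in\mathbb R^q$. The pieces of $\widetilde S\times\mathbb R$ have dimension at most $n-2k<n-k=q$. The strict inequality is where $k\ge1$ is used. So $G(S\times\mathbb R)$ has measure zero, and we may choose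
$$c\in\mathbb R^q\setminus G(S\times\mathbb R),\qquad |c|<\delta/4. \tag{8}$$

## 11. The elimination polynomial

**Step 5.** *This step constructs a polynomial $A(x)$ that vanishes exactly over the complex critical points of $G$, as conditions (b) and (c) of Lemma 2 require.*

Let $\mu_0,\dots,\mu_l$ be the $q\times q$ minors of $J(x,w)$, as real polynomials in $(x,w)$, with $\mu_0=\det\partial G/\partial(x_1,\dots,x_q)$. Here $l\ge1$ since $q<n$. The $q\times q$ matrix in $\mu_0$ is $(\varepsilon+(w/8)^{2N})I$ plus entries of $w^2(P_t)_x$, whose degree in $w$ is at most $2+\deg_wP_t<2N$. So $\mu_0$ has degree exactly $2Nq$ in $w$, with the *constant* leading coefficient $8^{-2Nq}$. For $x\in\mathbb R^m$ let $w_1,\dots,w_{2Nq}\in\mathbb C$ be the roots of $\mu_0(x,\cdot)$ with multiplicity, and with auxiliary variables $s=(s_1,\dots,s_l)$ put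
$$R(x,s)=\prod_{i=1}^{2Nq}\ \sum_{j=1}^{l}s_j\,\mu_j(x,w_i).$$
This is symmetric in the $w_i$, and their elementary symmetric functions are real polynomials in $x$ because the leading coefficient is constant. So the coefficients of $R$, as a polynomial in $s$, are real polynomials $f_1(x),\dots,f_M(x)$.

For fixed $x$, $R(x,\cdot)$ is a product of linear forms in $s$, and it vanishes identically iff one of the factors does. This means that for some $i$ all of $\mu_1,\dots,\mu_l$ vanish at $(x,w_i)$, where $\mu_0$ vanishes too. Conversely, if $\operatorname{rank}J(x,w)<q$, then $\mu_0(x,w)=0$, so $w$ is one of the $w_i$. Put $A=\sum f_i^2$. For $x\in\mathbb R^m$,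
$$A(x)=0\iff \exists\,w\in\mathbb C:\ \operatorname{rank}_{\mathbb C}J(x,w)<q;\qquad A\ge0;\qquad dA=0\text{ wherever }A=0. \tag{9}$$
The last property holds since $dA=2\sum f_i\,df_i$.

*Example.* For $G=x(1+w^2)$ of Section 6: $\mu_0=1+w^2$, $\mu_1=2xw$, $R=s_1^2\cdot(2xi)(-2xi)=4x^2s_1^2$, and $A=16x^4$.

Now suppose $x\in B$ and $A(x)=0$. Take $w$ as in (9). By Lemma 5, $G$ is a submersion along $\{x\}\times\mathbb R$, so $w$ is nonreal and $x\in S$. If there were a real $w'$ with $G(x,w')=c$, then $c\in G(S\times\mathbb R)$, contrary to (8). Hence
$$x\in B,\ \ w\in\mathbb R,\ \ G(x,w)=c\ \Longrightarrow\ A(x)>0. \tag{10}$$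

## 12. The polynomial weak equation, and the end of the proof of Theorem 2

**Step 6.** *This step moves $L$ into a level set of $G$.* By Lemma 5 and (8), $\|G-c-F_1\|_{C^{r+1}(W)}<\frac34\delta$. Lemma 4 with $H=G-c$ gives an isotopy $\varphi_t$ such that $L_1=\varphi_1(L)\subset W$ satisfies $G=c$ on $L_1$. With $\pi(x,w)=x$ and $W\subset\{|x|<1\}$, (10) gives $A>0$ on the compact set $\pi(L_1)$.

**Step 7.** *This step normalizes $A$ to be nearly $1$ near $\pi(L_1)$, so that the substitution moves $L_1$ only a little, and defines $\Phi$.* Choose a compact neighborhood $K_0$ of $\pi(L_1)$ in $\{A>0\}$. Let $g$ be a smooth function on $\mathbb R^m$ equal to $A^{-1/2}$ on a neighborhood of $K_0$. By Weierstrass approximation on a ball containing $K_0$ choose a polynomial $Q$ that is $C^r$-close to $g$ there, with $Q>0$ on $K_0$. Put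
$$\widetilde A=AQ^2,\qquad \Phi(x,z)=G\big(x,\widetilde A(x)\,z\big)-c . \tag{11}$$
Then $\Phi$ is polynomial, $\widetilde A\ge0$, and on $K_0$ the function $\widetilde A$ is positive and $C^r$-close to $1$.

**Step 8.** *This step checks that $\Phi$ is a submersion on $\mathbb R^n$.* We verify the hypotheses of Lemma 2 for $G$ and $\widetilde A$. Condition (a) is (7). For (b), $\widetilde A(x)\neq0$ implies $A(x)\ne0$, and then by (9) the matrix $J(x,w)$ has rank $q$ for all $w\in\mathbb C$, in particular for all real $w$. For (c), $d\widetilde A=Q^2dA+2AQ\,dQ$. If $\widetilde A(x)=0$, then either $A(x)=0$, so that $dA(x)=0$ by (9) and both terms vanish, or $Q(x)=0$ and both terms vanish. So $\Phi$ is a submersion.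

**Step 9.** *This step moves $L_1$ into $\Phi^{-1}(0)$ by a small isotopy.* By (11), $\Phi$ vanishes on
$$L_2=\{(x,w/\widetilde A(x)):(x,w)\in L_1\}.$$
Over $\operatorname{int}K_0\times\mathbb R$ the maps $(x,w)\mapsto(x,w\widetilde A(x)^{-s})$, $s\in[0,1]$, form the flow of the field $-w\log\widetilde A(x)\,\partial_w$, and at $s=1$ they carry $L_1$ to $L_2$. Let $\zeta:\mathbb R^n\to[0,1]$ be a smooth cutoff, chosen together with $K_0$ before $Q$, with compact support in $\operatorname{int}K_0\times\mathbb R$ and $\zeta=1$ near $\pi(L_1)\times[-6,6]$. Since $L_1\subset\{|w|<4\}$, the tracks of $L_1$ stay in $\pi(L_1)\times[-6,6]$ as soon as $\widetilde A^{-1}\le\frac32$ on $K_0$. So the flow $\varphi'_s$ of the compactly supported field $-\zeta\,w\log\widetilde A\,\partial_w$ also satisfies $\varphi'_1(L_1)=L_2$. With $K_0,\zeta$ fixed, this field is as $C^r$-small as we like for suitable $Q$, and by (4) so is $\varphi_1'-\mathrm{id}$.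

Put $\Psi_t=\varphi'_t\circ\varphi_t$. It is a compactly supported ambient isotopy with $\Psi_0=\mathrm{id}$ and $\Psi_1(L)=L_2\subset\Phi^{-1}(0)$. Moreover
$$\Psi_1-\mathrm{id}=(\varphi_1'-\mathrm{id})\circ\varphi_1+(\varphi_1-\mathrm{id}).$$
The second term is smaller than $\eta'\le\eta/3$ in $C^r$. The first is smaller than $\eta/3$ for suitable $Q$, because $\varphi_1$ is already fixed. So $\|\Psi_1-\mathrm{id}\|_{C^r}<\eta$.

**Step 10.** *This step compares derivatives.* Let $p\in L$, $\varphi_1(p)=(x,w)\in L_1\subset W$ and $\Psi_1(p)=(x,z)$ with $z=w/\widetilde A(x)$, so $|z|\le6$. With $\sigma(x,z)=(x,\widetilde A(x)z)$,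
$$d\Phi_{\Psi_1(p)}=dG_{\varphi_1(p)}\circ d\sigma_{(x,z)},\qquad d\sigma=\begin{pmatrix}I&0\\ z\,d\widetilde A&\widetilde A\end{pmatrix}.$$
Therefore $\|d\Phi_{\Psi_1(p)}-dF_p\|$ is at most the sum of three terms:

* $\|dG_{\varphi_1(p)}\|\cdot\|d\sigma-I\|$, which is less than $\eta/3$ for suitable $Q$: $G$ and $L_1$ are fixed, $|z|\le6$, and $\widetilde A$ is $C^1$-close to $1$ on $K_0$ since $r\ge1$;
* $\|dG_{\varphi_1(p)}-dF_{\varphi_1(p)}\|<\delta\le\eta'\le\eta/3$, since $F=F_1$ on $W$;
* $\|dF_{\varphi_1(p)}-dF_p\|<\eta/3$, by the choice of $\eta'$, since $|\varphi_1(p)-p|<\eta'$.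

The supremum over the compact set $L$ of the sum is less than $\eta$. Undoing the translations and the similarity finishes the proof of Theorem 2. $\blacksquare$

## 13. Links: the proof of Theorem 1

By Theorem 2 with $k=1$, it suffices that every link $L\subset\mathbb E^n$, $n\ge3$, has a smooth weak equation.

For $n=3$ this is the quoted theorem of Watanabe and Miyoshi.

For $n\ge4$ let $L$ have $\ell$ components, and let $L_\ell\subset\mathbb E^3$, $h_\ell$ be as in Section 3. (Any $\ell$-component link in $\mathbb E^3$ with a smooth weak equation would do.) The map $h_\ell\times\mathrm{id}_{\mathbb E^{n-3}}$ is a weak equation of $L_\ell\times\{0\}$. By Lemma 1 there is a diffeomorphism $\theta$ of $\mathbb E^n$ with $\theta(L)=L_\ell\times\{0\}$. Then $(h_\ell\times\mathrm{id})\circ\theta$ is a smooth weak equation of $L$.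

Theorem 2 now gives a polynomial weak equation of $\Psi_1(L)$ with $\Psi_1$ arbitrarily $C^r$-close to the identity. So the answer to the question is *yes*. $\blacksquare$

## 14. Which framings occur: the proof of Theorem 3

The space $V=\mathrm{Epi}(\mathbb R^n,\mathbb R^q)$ is path connected because $q<n$: by Gram–Schmidt on rows it retracts to the space of orthonormal $q$-frames in $\mathbb R^n$, which is connected for $q<n$. We prove (i)⇒(ii)⇒(iii)⇒(i).

**(i)⇒(ii).** *This is where Theorem 2 enters, through its control of derivatives.* Apply Theorem 2 to $F$ with small $\eta$. The maps $\beta'_p=d\Phi_{\Psi_1(p)}\circ(d\Psi_1)_p$ and $dF_p$ are uniformly close on $L$, since $d\Phi_{\Psi_1(p)}$ is close to $dF_p$ and $d\Psi_1$ is close to the identity. Both are surjective and vanish on $T_pL$ (for $\beta'$, because $\Phi\circ\Psi_1$ vanishes on $L$), so both have kernel $T_pL$. Every point of the segment from $dF_p$ to $\beta_p'$ vanishes on $T_pL$ and is close to $dF_p$, hence surjective with kernel $T_pL$. So the segment is a homotopy of normal framings, and $\beta\simeq dF|_L\simeq\beta'$.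

**(ii)⇒(iii).** *This is where contractibility of $\mathbb E^n$ enters.* By (ii), $\beta$ is homotopic in $V$ to $p\mapsto d\Phi_{\Psi_1(p)}\circ(d\Psi_1)_p$. Via $d\Phi_{\Psi_1(p)}\circ(d\Psi_t)_p$, with $t$ going from $1$ to $0$, this is homotopic to $p\mapsto d\Phi_{\Psi_1(p)}$. The last map is $d\Phi:\mathbb E^n\to V$ composed with a map into a contractible space, so it is homotopic to a constant.

**(iii)⇒(i).** *Here we construct a smooth weak equation with prescribed framing.* We use the relative form of the Phillips–Gromov h-principle (A. Phillips, *Submersions of open manifolds*, Topology 6 (1967); M. Gromov, *Partial Differential Relations*; Eliashberg–Mishachev, *Introduction to the h-principle*): *if a compact $n$-manifold $X$ is obtained from a compact codimension-$0$ submanifold $Y$ by attaching handles of index $<n$, $f_0$ is a submersion to $\mathbb R^q$ near $Y$, and $df_0|_Y$ extends over $X$ to a fiberwise epimorphism $TX\to\mathbb R^q$, then $f_0|_Y$ extends to a submersion $X\to\mathbb R^q$.*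

Let $Y$ be a closed tubular neighborhood of $L$ in the interior of a closed ball $X$. In tubular coordinates, with normal bundle $\nu$, let $f_0(v)=\beta_p(v)$ for $v\in\nu_p$. Since $\beta_p$ is an isomorphism on $\nu_p$, this is a submersion near $Y$. It vanishes on $L$, and $df_0|_L=\beta$.

*Handles.* Since $L$ has codimension $n-k\ge2$, $X\setminus L$ is connected, hence so is its deformation retract $Z=X\setminus\operatorname{int}Y$. Take a handle decomposition of the cobordism $Z$ from $\partial Y$ to $\partial X$ and turn it upside down: $n$-handles become $0$-handles in a decomposition that starts from $\partial X$. Since $Z$ is connected and $\partial X\ne\emptyset$, every such $0$-handle can be canceled against a $1$-handle. So $X$ is obtained from $Y$ by handles of index $<n$.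

*Formal extension.* Trivialize $T\mathbb E^n$, so that $df_0$ is a map $Y\to V$. Since $Y$ retracts by deformation to $L$ and $df_0|_L=\beta$ is homotopic to a constant, $df_0:Y\to V$ is homotopic to a constant. A constant map extends over $X$, so by the homotopy extension property $df_0$ extends over $X$ with values in $V$.

So $f_0|_Y$ extends to a submersion $f$ on $X$. Compose $f$ with a diffeomorphism $\mathbb E^n\to\operatorname{int}X$ that is the identity near $L$. The result is a weak equation $F$ of $L$ with $dF|_L=\beta$. $\square$

**Links in $\mathbb E^3$.** *We now decide when a normal framing of a link in $\mathbb E^3$ is homotopic to a constant.* By Gram–Schmidt and completion of an orthonormal pair to a positive frame, $\mathrm{Epi}(\mathbb R^3,\mathbb R^2)\simeq SO(3)$. On a component $K$ the framing gives the loop $(N_1,N_2,\pm\mathbf t)$ in $SO(3)$, where $\mathbf t$ is the unit tangent and the sign is constant. Replacing $(N_2,\pm\mathbf t)$ by its negative multiplies the loop by a constant element of the connected group $SO(3)$, so the class of the loop in $\pi_1(SO(3))=\mathbb Z/2$ depends only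 on $N_1$. Normal fields along $K$ are classified up to homotopy by the framing number $f$. Denote the class by $[K,f]$. Since $\pi_1(SO(3))$ is abelian, the loop is freely homotopic to a constant iff $[K,f]=0$.

* *Twisting.* Adding one full twist changes $f$ by $\pm1$. It multiplies the loop pointwise by a generator of $\pi_1(SO(2))$, which maps onto $\pi_1(SO(3))$, so the class changes. Hence $[K,f]+f\bmod2$ depends only on $K$.
* *Isotopies and crossing changes.* Under isotopy nothing changes. In a crossing change, carry the framing along the regular homotopy. Every curve in it is immersed, so the loop in $SO(3)$ varies continuously and its class is unchanged. Two crossings between $K$ and its pushoff change, namely each strand with the pushoff of the other, and with equal sign, so $f$ changes by $\pm2$. Hence $[K,f]+f\bmod2$ is unchanged.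
* *The unknot.* Every knot becomes the unknot after crossing changes and isotopies. For the round planar circle with radial $N_1$ and vertical $N_2$, $f=0$ and the frame makes one full rotation about the vertical axis, so its class is nonzero.

Therefore $[K,f]\equiv1+f\pmod2$, which vanishes iff $f$ is odd. As $V$ is connected, $\beta$ is homotopic to a constant on $L$ iff it is so on each component, that is, iff all $f_i$ are odd. By the equivalence of (ii) and (iii), this is the last statement of Theorem 3. $\blacksquare$

The map (1) agrees with this: its circle has framing number $\pm1$. Moreover, every link in $\mathbb E^3$ carries a normal framing with all $f_i$ odd, so (iii)⇒(i) gives another way, through the h-principle, to the smooth weak equation that Section 13 takes from the quoted theorem.
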